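\title{Maximizers at the critical exponent for weighted exponential functionals on the unit ball of $\mathbb{R}^4$}

\begin{abstract}
Let $B$ be the unit ball of $\mathbb{R}^4$ and $\sigma=32\pi^2$. We prove that for every $\alpha>0$ the supremum of $\int_B|x|^\alpha(e^{\sigma u^2}-1-\sigma u^2)\,dx$ under the constraint $\|\Delta u\|_2=1$ is attained, both in $H^2_0(B)$ and in $H^2(B)\cap H^1_0(B)$. The proof determines the exact level $\Lambda$ that sequences converging weakly to zero can reach and shows that the supremum lies strictly above it. The upper bound $\Lambda$ comes from the logarithmic Hardy--Littlewood--Sobolev inequality. The strict inequality comes from normalized potentials of concentrated densities, which exceed $\Lambda$ by the relative amount $13/(9\sigma N)$ with $N\sim\frac{1}{8\pi^2}\log\frac1\varepsilon$. This gain is produced inside the concentration region, so it survives the removal of any number of Taylor terms from the exponential. The method also covers more general weights and nonlinearities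 and gives compactness of maximizing sequences.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $B\subset\mathbb{R}^4$ be the open unit ball. We work with real-valued functions in two spaces: $H^2_0(B)$, the closure of $C_c^\infty(B)$ in $H^2(B)$ (Dirichlet conditions), and $H^2_{\mathcal N}(B)=H^2(B)\cap H^1_0(B)$ (Navier conditions). Both are normed by $\|u\|=\|\Delta u\|_{L^2(B)}$. For $m\in\mathbb{N}_0$ and $\gamma>0$ let
\[
\Phi_{m,\gamma}(t)=e^{\gamma t^2}-\sum_{k=0}^m\frac{\gamma^k t^{2k}}{k!}=\sum_{k>m}\frac{\gamma^k t^{2k}}{k!},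
\]
and for $\alpha>0$ consider
\[
T_{\alpha,1}=\sup_{u\in H^2_{\mathcal N}(B),\ \|u\|=1}\int_B|x|^\alpha\,\Phi_{1,\gamma}(u)\,dx,\qquad
T^0_{\alpha,1}=\sup_{u\in H^2_0(B),\ \|u\|=1}\int_B|x|^\alpha\,\Phi_{1,\gamma}(u)\,dx .
\]

The exponent $\gamma=32\pi^2$ is special, for a reason that a rough computation shows. In $\mathbb{R}^4$ the fundamental solution of $\Delta^2$ is $\frac1{8\pi^2}\log\frac1{|x|}$. Let $\rho$ be a unit mass spread over a ball of radius $\varepsilon$, and let $g$ solve $\Delta^2g=\rho$ with one of the boundary conditions. On that ball $g\approx N:=\frac1{8\pi^2}\log\frac1\varepsilon$, and $\|g\|^2=\int g\rho\approx N$ as well. So $u=g/\|g\|$ has norm one and $u^2\approx N$ on a set of volume about $\varepsilon^4$, which contributes about $\varepsilon^{4-\gamma/(8\pi^2)}$ to $\int e^{\gamma u^2}$. This is negligible for $\gamma<32\pi^2$ and unbounded for $\gamma>32\pi^2$. For $\gamma=32\pi^2$ it is of order one although $u$ tends weakly to zero: at this exponent the functional is not weakly continuous.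

It is known, by an Adams-type inequality and $|x|^\alpha\le1$, that both suprema are finite for $\gamma\le32\pi^2$, and by standard compactness arguments that they are attained for $\gamma<32\pi^2$. The question we answer comes from the work of Calanchi and Tarsi \cite{CT}: among all functions, radial or not, are the suprema attained for $\gamma=32\pi^2$, and for which $\alpha>0$? The inclusion $H^2_0(B)\subset H^2_{\mathcal N}(B)$ gives $T^0_{\alpha,1}\le T_{\alpha,1}$ but does not transfer attainment, so there are two questions. From now on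
\[
\sigma:=32\pi^2,\qquad \Phi_m:=\Phi_{m,\sigma}.
\]

\subsection{What one might expect}

A maximizing sequence has a weak limit. If the limit is nonzero, a soft argument (Section~\ref{sec:existence}) shows that it is a maximizer. So everything depends on the \emph{concentration level} $\Lambda$, the largest value that the functional can approach along sequences tending weakly to zero: the supremum is attained as soon as it is strictly larger than $\Lambda$.

To beat $\Lambda$ one takes a concentrating family $u_\varepsilon$ whose value tends to $\Lambda$ and looks at the sign of the next term. Away from the concentration point $\xi$ the function above is $u_\varepsilon\approx G(\cdot,\xi)/\sqrt N$, with $G$ the Green function of $\Delta^2$. For $m=0$ this tail contributes $\Phi_0(u_\varepsilon)\approx\sigma G^2/N$, a positive term of order $1/N$. For $m=1$ exactly this term has been subtracted, and the tail gives only $\Phi_1(u_\varepsilon)\approx\sigma^2G^4/(2N^2)$. Moreover the weight $|x|^\alpha$ vanishes at the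 center and favors the boundary, where $u$ vanishes; the best concentration point is off-center and moves with $\alpha$. One could therefore guess that for $m=1$ the comparison with $\Lambda$ depends on $\alpha$ and fails in some range. It does not: there is a second positive term of order $1/N$, which comes from the core of the concentration and not from the tail.

\subsection{Results}

\begin{theorem}\label{thm:answer}
Let $\gamma=\sigma=32\pi^2$. For every $\alpha>0$ the supremum $T_{\alpha,1}$ is attained on $H^2_{\mathcal N}(B)$, and for every $\alpha>0$ the supremum $T^0_{\alpha,1}$ is attained on $H^2_0(B)$. In both problems the set of $\alpha$ for which the supremum is attained is $(0,\infty)$.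
\end{theorem}

This is a special case of a statement for general weights. Throughout, $H$ denotes either of the two spaces, with inner product $\langle u,v\rangle=\int_B\Delta u\,\Delta v\,dx$.

\begin{definition}\label{def:weight}
An \emph{admissible weight} is a function $V\in C(\overline B)$ with $0\le V\le1$, $V\not\equiv0$, whose modulus of continuity $\omega_V(r)=\sup\{|V(x)-V(y)|:|x-y|\le r\}$ satisfies
\begin{equation}\label{eq:V}
\omega_V(r)\log\frac1r\to0\qquad(r\to0).
\end{equation}
\end{definition}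

The weight $V\equiv1$ is admissible, and so is $|x|^\alpha$, for which $\omega_V(r)\le r^\alpha$ if $\alpha\le1$ and $\omega_V(r)\le\alpha r$ if $\alpha\ge1$. Write the Green function of $\Delta^2$ on $H$ as $G(x,y)=\frac1{8\pi^2}\log\frac1{|x-y|}+h(x,y)$ (Section~\ref{sec:green}), and put
\[
R(\xi)=\sigma h(\xi,\xi),\qquad K_0=\frac{\pi^2}6e^{5/3},\qquad \Lambda=K_0\max_{\xi\in B}V(\xi)e^{R(\xi)} .
\]

\begin{theorem}\label{thm:main}
Let $H$ be either space, $V$ an admissible weight and $m\in\mathbb{N}_0$. Put $F(u)=\int_BV\,\Phi_m(u)\,dx$ and $T=\sup\{F(u):u\in H,\ \|u\|=1\}$. Then $T$ is finite and attained, and $T>\Lambda$. With $b=|\xi|^2$,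
\begin{align*}
&\text{Dirichlet:}&&e^{R(\xi)}=e^{-2}(1-b)^4,\\
&\text{Navier:}&&R(\xi)=4\log(1-b)-\frac{2(1-b)^2}{b^2}\Big(\log(1-b)+\frac b{1-b}\Big)\quad(\text{equal to }-1\text{ at }b=0).
\end{align*}
In the Dirichlet case with $V=|x|^\alpha$, $\ \Lambda=\frac{\pi^2}6e^{-1/3}\big(\frac\alpha{\alpha+8}\big)^{\alpha/2}\big(\frac8{\alpha+8}\big)^4$.
\end{theorem}

The proof uses only a few properties of $\Phi_m$, which we isolate.

\begin{definition}\label{def:Phi}
An \emph{admissible nonlinearity} is a continuous, strictly increasing function $\Phi:[0,\infty)\to[0,\infty)$ with $\Phi(0)=0$ and $\limsup_{t\to\infty}e^{-\sigma t^2}\Phi(t)\le1$, such that for some $a<\frac{13}9$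
\begin{equation}\label{eq:Phi}
\Phi(t)\ge\Big(1-\frac a{\sigma t^2}\Big)e^{\sigma t^2}\qquad\text{for all large }t.
\end{equation}
\end{definition}

Increasing $a$ weakens \eqref{eq:Phi}, so we may and do assume $a\ge0$. Each $\Phi_m$ is admissible, with \emph{every} $a\in(0,\frac{13}9)$: the series $\sum_{k>m}\sigma^kt^{2k}/k!$ is strictly increasing on $[0,\infty)$ and at most $e^{\sigma t^2}$, and $\sigma t^2e^{-\sigma t^2}$ times the subtracted polynomial tends to $0$.

\begin{theorem}\label{thm:more}
Let $H$, $V$, $m$, $F$, $T$ be as in Theorem~\ref{thm:main}.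
\begin{enumerate}
\item[(i)] The supremum of $\limsup_nF(u_n)$ over all sequences with $\|u_n\|\le1$ and $u_n\rightharpoonup0$ in $H$ equals $\Lambda$, for every $m$.
\item[(ii)] Every maximizing sequence for $T$ is relatively compact in $H$.
\item[(iii)] If $\Phi_m$ is replaced by $\Phi_{m,\gamma}$, the supremum is finite and attained for $0<\gamma\le32\pi^2$ and is $+\infty$ for $\gamma>32\pi^2$.
\item[(iv)] Finiteness, attainment, the inequality $T>\Lambda$ and statement (ii) hold with $\Phi_m(u)$ replaced by $\Phi(|u|)$ for any admissible nonlinearity $\Phi$.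
\end{enumerate}
\end{theorem}

Finiteness is part of what we prove; the Adams-type inequality is not used. The only sharp inequality taken from the literature is Lieb's Hardy--Littlewood--Sobolev inequality \cite{Lieb,LL}.

\subsection{The method}

Both halves of the proof rest on one identity: for any number $c$,
\begin{equation}\label{eq:tangent}
\sigma u^2=\big(2\sigma c\,u-\sigma c^2\big)+\sigma(u-c)^2 .
\end{equation}
The first term is linear in $u$, and for exponentials of linear terms the logarithmic Hardy--Littlewood--Sobolev inequality gives a sharp bound whose constant, localized at a point $\xi$, is $K_0V(\xi)e^{R(\xi)}$ (Section~\ref{sec:linear}). For a sequence $u_n\rightharpoonup0$ we show that the measure $Ve^{\sigma u_n^2}dx$ concentrates at one point and on one level $|u_n|\approx c_n$, so the second term of \eqref{eq:tangent} disappears in the limit and $\Lambda$ is an upper bound (Section~\ref{sec:upper}). For the right test functions the linear term alone produces $\Lambda$ up to an error that is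 a power of $\varepsilon$, while the second term is positive and of order $1/\log\frac1\varepsilon$. We show this first on an explicit example (Section~\ref{sec:model}) and then at an arbitrary point (Section~\ref{sec:lower}). The boundary condition enters only through the Green function.

We write $B_r(x)$ for balls, $|S|$ for Lebesgue measure, and recall $|B_r|=\frac{\pi^2}2r^4$, $|\partial B_1|=2\pi^2$. In $\mathbb{R}^4$, $\Delta\log|x|=2|x|^{-2}$ and $-\Delta|x|^{-2}=4\pi^2\delta_0$, hence $\Delta^2\log\frac1{|x|}=8\pi^2\delta_0$.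

\section{The gain, at the center of the ball}\label{sec:model}

\subsection{The bubble}

Which profile should a concentrating function have? Formally, a maximizer for $m=0$ solves $\Delta^2u=\lambda Vue^{\sigma u^2}$. Near a high peak $u\approx c$, and dropping the last term of \eqref{eq:tangent} shows that $g=cu$ satisfies $\Delta^2g\approx\mathrm{const}\cdot e^{2\sigma g}$. This suggests looking for a probability density on $\mathbb{R}^4$ that is proportional to $e^{2\sigma g}$, where $g$ is its own potential with kernel $\frac1{8\pi^2}\log\frac1{|x-y|}$. Since $2\sigma/(8\pi^2)=8$, part (iii) of the next lemma says that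
\[
\rho_*(z)=\frac6{\pi^2}\,(1+|z|^2)^{-4}
\]
is such a density. We put $s(z)=\log(1+|z|^2)$.

\begin{lemma}\label{lem:bubble}
\begin{enumerate}
\item[(i)] $\int_{\mathbb{R}^4}\rho_*=1$. Under $\rho_*\,dz$ the variable $s$ has density $6(e^{-2s}-e^{-3s})$ on $(0,\infty)$, mean $\frac56$ and variance $\frac{13}{36}$.
\item[(ii)] $\Delta^2s=-16\pi^2\rho_*$.
\item[(iii)] $\displaystyle\int_{\mathbb{R}^4}\log\frac1{|x-y|}\,\rho_*(y)\,dy=-\frac12\log(1+|x|^2)$ for all $x\in\mathbb{R}^4$.
\end{enumerate}
\end{lemma}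

\begin{proof}
(i) With $t=|z|^2$ we have $dz=2\pi^2r^3dr=\pi^2t\,dt$ for radial integrands, so $t$ has density $6t(1+t)^{-4}$. Substituting $t=e^s-1$ gives the density $6(e^{-2s}-e^{-3s})$. Its total mass is $6(\frac12-\frac13)=1$, its mean is $6(\frac14-\frac19)=\frac56$, its second moment is $6(\frac28-\frac2{27})=\frac{19}{18}$, and $\frac{19}{18}-\frac{25}{36}=\frac{13}{36}$.

(ii) For a function $\phi$ of $t=|z|^2$, $\Delta\phi=4t\phi''+8\phi'$. With $U=(1+t)^{-1}$ and $tU=1-U$ this gives
\[
\Delta s=4U+4U^2,\qquad\Delta U=-8U^3,\qquad\Delta U^2=8U^3-24U^4,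
\]
so $\Delta^2s=-96U^4=-16\pi^2\rho_*$.

(iii) Call the left side $\Pi(x)$. It is radial, and it is continuous by dominated convergence in $\int\log\frac1{|y|}\rho_*(x-y)\,dy$. It is $O(\log(2+|x|))$: the part over $|x-y|<1$ is bounded because $\rho_*\le1$, and on $|x-y|\ge1$ we have $0\le\log|x-y|\le\log(1+|x|)+\log(1+|y|)$. Both $\Pi$ and $-\frac12s$ have bilaplacian $8\pi^2\rho_*$, so $W=\Pi+\frac12s$ is biharmonic in $\mathbb{R}^4$, hence smooth, and radial. A radial harmonic function on $\mathbb{R}^4$ is constant by the mean value property. Applying this to $\Delta W$ and then to $W-\frac18\Delta W(0)|x|^2$ gives $W=c_0+c_1|x|^2$, and logarithmic growth forces $c_1=0$. Finally $c_0=\Pi(0)=-\frac12\int_0^\infty\log t\;6t(1+t)^{-4}dt=0$, because the measure $6t(1+t)^{-4}dt$ is invariant under $t\mapsto1/t$.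
\end{proof}

For $\xi\in B$ and $\varepsilon>0$ we write
\[
\rho_\varepsilon(x)=\varepsilon^{-4}\rho_*\Big(\frac{x-\xi}\varepsilon\Big)=\frac6{\pi^2}\frac{\varepsilon^4}{(\varepsilon^2+|x-\xi|^2)^4},\qquad\ell=\log\frac1\varepsilon .
\]

\subsection{An explicit test function}

Take $V\equiv1$, $H=H^2_0(B)$ and $\xi=0$. Here no Green function is needed. The function
\[
g_\varepsilon(x)=\frac1{16\pi^2}\Big(\log\frac{1+\varepsilon^2}{\varepsilon^2+|x|^2}-\frac{1-|x|^2}{1+\varepsilon^2}\Big)
\]
is smooth on $\overline B$. As a function of $t=|x|^2$ it vanishes at $t=1$, and so does its derivative $\frac1{16\pi^2}\big(\frac1{1+\varepsilon^2}-\frac1{\varepsilon^2+t}\big)$; hence $g_\varepsilon\in H^2_0(B)$. By Lemma~\ref{lem:bubble}(ii) and scaling $\Delta^2g_\varepsilon=\rho_\varepsilon$, so two integrations by parts give $N_\varepsilon:=\|g_\varepsilon\|^2=\int_Bg_\varepsilon\rho_\varepsilon$. Since $\sigma/(16\pi^2)=2$,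
\[
\sigma g_\varepsilon(\varepsilon z)=4\ell-2s(z)-2+O(\varepsilon^2+\varepsilon^2|z|^2),\qquad|z|<1/\varepsilon .
\]
Integrate against $\rho_*$ over $|z|<1/\varepsilon$. Since $\int|z|^2\rho_*<\infty$ and $\int_{|z|\ge1/\varepsilon}(\ell+s)\rho_*=O(\varepsilon^4\ell)$, we get $\sigma N_\varepsilon=4\ell-\frac53-2+O(\varepsilon^2)$. These two expansions are all that the computation needs, and they reappear at a general point with $-2$ replaced by $R(\xi)$. We therefore state the computation in that form.

\begin{lemma}\label{lem:core}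
Let $\xi\in B$, $R\in\mathbb{R}$. For small $\varepsilon$ let $N=N_\varepsilon>0$ and let $g_\varepsilon$ be measurable on $B_{\sqrt\varepsilon}(\xi)$, with
\begin{equation}\label{eq:corehyp}
\sigma N=4\ell-\tfrac53+R+O(\sqrt\varepsilon),\qquad\sigma g_\varepsilon(\xi+\varepsilon z)=4\ell-2s(z)+R+O(\sqrt\varepsilon)
\end{equation}
uniformly for $|z|<\varepsilon^{-1/2}$. Put $u_\varepsilon=g_\varepsilon/\sqrt N$ and $\tau=\frac53-2s$. Then, as $\varepsilon\to0$:
\begin{enumerate}
\item[(i)] uniformly for $|z|<\varepsilon^{-1/2}$, at $x=\xi+\varepsilon z$,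
\[
\sigma u_\varepsilon^2=\sigma N+2\tau+\frac{\tau^2}{\sigma N}+O(\sqrt\varepsilon),\qquad\text{and}\quad\tfrac19\sigma N\le\sigma u_\varepsilon^2\le C\ell\ \text{ for small }\varepsilon;
\]
\item[(ii)] $\displaystyle\int_{B_{\sqrt\varepsilon}(\xi)}e^{\sigma u_\varepsilon^2}dx\ge K_0e^R\Big(1+\frac{13}{9\sigma N}+O(\sqrt\varepsilon)\Big)$;
\item[(iii)] $\displaystyle\sigma N\int_{B_{\sqrt\varepsilon}(\xi)}\frac{e^{\sigma u_\varepsilon^2}}{\sigma u_\varepsilon^2}\,dx\to K_0e^R$.
\end{enumerate}
\end{lemma}

\begin{proof}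
(i) Subtracting the two relations in \eqref{eq:corehyp} gives $\sigma g_\varepsilon=\sigma N+\tau+e$ with $|e|\le C\sqrt\varepsilon$. For $|z|<\varepsilon^{-1/2}$ we have $0\le s\le\log(1+\frac1\varepsilon)\le\ell+\varepsilon$, so $|\tau|\le2\ell+2=O(N)$. Hence
\[
\sigma u_\varepsilon^2=\frac{(\sigma g_\varepsilon)^2}{\sigma N}=\frac{(\sigma N+\tau)^2}{\sigma N}+e\,\frac{2(\sigma N+\tau)+e}{\sigma N},
\]
and the last term is $O(\sqrt\varepsilon)$. This is the expansion, and it gives $\sigma u_\varepsilon^2\le C\ell$. Also $\sigma g_\varepsilon\ge4\ell-2\ell-C\ge\frac13\sigma N$ for small $\varepsilon$, so $\sigma u_\varepsilon^2\ge\frac19\sigma N$.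

(ii) We have $\sigma N+2\tau=4\ell+\frac53+R-4s+O(\sqrt\varepsilon)$, $e^{4\ell}dx=dz$, and $e^{5/3}e^{-4s}=K_0\rho_*$. Therefore
\begin{equation}\label{eq:core}
e^{\sigma u_\varepsilon^2}dx=K_0e^R\,e^{\tau^2/(\sigma N)}\big(1+O(\sqrt\varepsilon)\big)\rho_*(z)\,dz\qquad\text{on }|z|<\varepsilon^{-1/2}.
\end{equation}
Use $e^w\ge1+w$. By Lemma~\ref{lem:bubble}(i), $\tau$ has mean $0$ and $\int\tau^2\rho_*=4\cdot\frac{13}{36}=\frac{13}9$. The region $|z|\ge\varepsilon^{-1/2}$ lies in $\{s\ge\ell\}$, and since $\tau^2\le4s^2+\frac{25}9$, the integral of $(1+\tau^2)\rho_*$ over it is at most $C\int_\ell^\infty(1+s^2)e^{-2s}ds=O(\varepsilon^2\ell^2)$.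

(iii) By \eqref{eq:core} it suffices to show that $\int_{|z|<\varepsilon^{-1/2}}\frac{\sigma N}{\sigma u_\varepsilon^2}e^{\tau^2/(\sigma N)}\rho_*\,dz\to1$. For fixed $z$ the integrand tends to $\rho_*(z)$ by (i). For domination, $\sigma N/(\sigma u_\varepsilon^2)\le9$, and $s\le\ell+\varepsilon$ gives $\frac{\tau^2}{\sigma N}\le\frac{4s^2+25/9}{4\ell-C}\le\frac32s+1$ for small $\varepsilon$; the function $e^{3s/2}$ is integrable against $6(e^{-2s}-e^{-3s})\,ds$.
\end{proof}

In the example $R=-2$. On $B_{\sqrt\varepsilon}(0)$, whose volume is $O(\varepsilon^2)$, the polynomial subtracted in $\Phi_m$ is $O(\ell^m)$ by (i), and elsewhere $\Phi_m\ge0$. So $u_\varepsilon=g_\varepsilon/\sqrt{N_\varepsilon}$ has norm one and, for every $m$,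
\[
\int_B\Phi_m(u_\varepsilon)\,dx\ge\frac{\pi^2}6e^{-1/3}\Big(1+\frac{13}{9\sigma N_\varepsilon}+O(\sqrt\varepsilon)\Big)>\frac{\pi^2}6e^{-1/3}
\]
for small $\varepsilon$, because $1/N_\varepsilon\sim8\pi^2/\ell$ dominates $\sqrt\varepsilon$. The number on the right is the value of $\Lambda$ in Theorem~\ref{thm:main} for $V\equiv1$. In terms of \eqref{eq:tangent} with $c=\sqrt N$: up to $O(\sqrt\varepsilon)$, the linear part is $2\sigma g_\varepsilon-\sigma N=\sigma N+2\tau$ and integrates to $K_0e^R$, while the square is $\sigma(u_\varepsilon-c)^2=\tau^2/(\sigma N)$. The constant $\frac{13}9$ is the variance of the profile under the bubble. What the example does not show is that no other vanishing sequence does better than $K_0e^R$ in the limit; that is the harder half.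

\section{Green functions of the bilaplacian on the ball}\label{sec:green}

For $V=|x|^\alpha$ concentration at the center is useless, so we need potentials at every point of $B$, with control of the regular part up to the boundary. On the ball both Green functions are explicit. For $x,y\in\overline B$ let
\[
[x,y]=\big(1-2x\cdot y+|x|^2|y|^2\big)^{1/2},\qquad\text{so that}\quad[x,y]^2=|x-y|^2+(1-|x|^2)(1-|y|^2).
\]
Then $1-|x||y|\le[x,y]\le2$, $|x-y|\le[x,y]$, with equality if $|x|=1$, and $[x,y]=|y|\,|x-y^*|$ with $y^*=y/|y|^2$ for $y\ne0$. Consequently, for fixed $y\in B$, in a neighborhood of $\overline B$ the function $[\cdot,y]^{-2}$ is harmonic and $\Delta_x\log[x,y]=2|y|^2[x,y]^{-2}$.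

We recall the Dirichlet problem for the Laplacian. The Green function of $-\Delta$ on $B$ is $G_1(x,y)=\frac1{4\pi^2}\big(|x-y|^{-2}-[x,y]^{-2}\big)\ge0$. For $1<p<\infty$ and $f\in L^p(B)$, the problem $-\Delta w=f$ has exactly one solution $w\in W^{2,p}(B)\cap W^{1,p}_0(B)$; it is $w=\int_BG_1(\cdot,y)f(y)\,dy$, and $\|w\|_{W^{2,p}}\le C\|f\|_{L^p}$. The case $p=2$ shows that $-\Delta:H^2_{\mathcal N}(B)\to L^2(B)$ is an isometric isomorphism and that $\|\cdot\|$ is equivalent to the $H^2$ norm on both spaces. So $H$ is a Hilbert space, compactly embedded in $L^2(B)$ by Rellich's theorem.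

Define $G=\frac1{8\pi^2}\log\frac1{|x-y|}+h$, where $h=h_D$ for $H^2_0(B)$ and $h=h_N$ for $H^2_{\mathcal N}(B)$:
\begin{align*}
h_D(x,y)&=\frac1{8\pi^2}\log[x,y]-\frac{(1-|x|^2)(1-|y|^2)}{16\pi^2\,[x,y]^2},\\
h_N(x,y)&=\frac1{8\pi^2}\log[x,y]-\frac{(1-|x|^2)(1-|y|^2)}{16\pi^2}\int_0^1\frac{t\,dt}{[tx,y]^2}.
\end{align*}

\begin{proposition}\label{prop:green}
In both cases the following hold.
\begin{enumerate}
\item[(G1)] $h$ is symmetric and smooth on $B\times B$, and $0\le G(x,y)\le\frac1{8\pi^2}\log\frac2{|x-y|}$.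
\item[(G2)] $e^{\sigma h(x,y)}\le[x,y]^4\le16$. If $|\xi|=1$ and $x,y\in B\cap B_\delta(\xi)$, then $e^{\sigma h(x,y)}\le64\,\delta^4$.
\item[(G3)] For $\rho\in L^\infty(B)$ the potential $g_\rho=\int_BG(\cdot,y)\rho(y)\,dy$ lies in $H$, and $\langle g_\rho,v\rangle=\int_B\rho v$ for all $v\in H$. In particular $\|g_\rho\|^2=\iint G(x,y)\rho(x)\rho(y)\,dx\,dy$.
\item[(G4)] $R(\xi)=\sigma h(\xi,\xi)$ is given by the formulas of Theorem~\ref{thm:main}.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Elementary parts.} Symmetry is visible, since $[tx,y]^2=1-2t\,x\cdot y+t^2|x|^2|y|^2$, and smoothness follows from $[tx,y]\ge1-|x||y|$. In both formulas a nonnegative term is subtracted from $\frac1{8\pi^2}\log[x,y]$; as $\sigma/(8\pi^2)=4$ and $[x,y]\le2$, this gives the upper bound in (G1) and the first bound in (G2). For $x,y$ within $\delta$ of a boundary point, $|x-y|\le2\delta$ and $1-|x|^2,\,1-|y|^2\le2\delta$, so $[x,y]^2\le8\delta^2$. For (G4) note $[\xi,\xi]=1-b$ and $[t\xi,\xi]=1-bt$. Thus $\sigma h_D(\xi,\xi)=4\log(1-b)-2$,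 and the Navier formula follows from the substitution $w=1-bt$:
\[
\int_0^1\frac{t\,dt}{(1-bt)^2}=\frac1{b^2}\int_{1-b}^1\frac{1-w}{w^2}\,dw=\frac1{b^2}\Big(\log(1-b)+\frac b{1-b}\Big),
\]
the integral being $\frac12$ at $b=0$. It remains to prove $G\ge0$ and (G3).

\emph{Dirichlet case.} With $\chi=|x-y|^2/[x,y]^2\in[0,1]$ we have $1-\chi=(1-|x|^2)(1-|y|^2)[x,y]^{-2}$ and therefore $G=\frac1{16\pi^2}(\chi-1-\log\chi)\ge0$. Fix $y\in B$. The function $h_D(\cdot,y)$ is biharmonic near $\overline B$: $\Delta\log[\cdot,y]$ is harmonic, and for harmonic $\eta$ the function $\Delta(|x|^2\eta)=8\eta+4x\cdot\nabla\eta$ is harmonic. Hence $\int G(x,y)\Delta^2v(x)\,dx=v(y)$ for $v\in C_c^\infty(B)$. On $|x|=1$ we have $\chi=1$, where $\chi-1-\log\chi$ vanishes to second order, so $G(\cdot,y)$ and $\nabla_xG(\cdot,y)$ vanish on $\partial B$.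

Let first $\rho$ vanish outside $B_r(0)$, $r<1$. The logarithm and its derivatives of order at most two are locally integrable in $\mathbb{R}^4$, so the logarithmic potential of $\rho$ is of class $C^2$, and $\int h_D(\cdot,y)\rho(y)\,dy$ is smooth near $\overline B$. Near $\partial B$ we may differentiate under the integral, so $g_\rho\in C^2(\overline B)$ vanishes with its gradient on $\partial B$, and $g_\rho\in H^2_0(B)$. For $v\in C_c^\infty(B)$, Fubini's theorem gives $\langle g_\rho,v\rangle=\int g_\rho\Delta^2v=\int\rho v$, and this extends to $H^2_0(B)$ by density. For general $\rho$ let $\rho_k=\rho\,\mathbf 1_{B_{1-1/k}(0)}$ and $g_k=g_{\rho_k}$. Then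
\[
\|g_k-g_l\|^2=\int(\rho_k-\rho_l)(g_k-g_l)\le C\|\rho_k-\rho_l\|_{L^2}\|g_k-g_l\|,
\]
so $(g_k)$ converges in $H$. By (G1) and dominated convergence $g_k\to g_\rho$ pointwise, so the limit is $g_\rho$, and the identity passes to the limit.

\emph{Navier case.} We show that for each $y\in B$
\begin{equation}\label{eq:GN}
G(x,y)=\int_BG_1(x,z)G_1(z,y)\,dz\qquad\text{for a.e. }x\in B .
\end{equation}
If $\eta$ is harmonic near $\overline B$ and $w(x)=\int_0^1t\,\eta(tx)\,dt$, then $w$ is harmonic, $x\cdot\nabla w=\int_0^1t^2\frac d{dt}\eta(tx)\,dt=\eta-2w$, and so $-\Delta\big(\frac{1-|x|^2}4w\big)=2w+x\cdot\nabla w=\eta$. With $\eta=[\cdot,y]^{-2}$ we obtain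
\[
-\Delta_xG(x,y)=\frac1{4\pi^2}\Big(\frac1{|x-y|^2}-\frac{|y|^2}{[x,y]^2}-\frac{1-|y|^2}{[x,y]^2}\Big)=G_1(x,y).
\]
Also $G(\cdot,y)=0$ on $\partial B$, and $G(\cdot,y)\in W^{2,3/2}(B)$ because $|x-y|^{-2}\in L^{3/2}(B)$. Uniqueness for $p=\frac32$ gives \eqref{eq:GN}. Since $G_1\ge0$ and $G$ is continuous off the diagonal, $G\ge0$. By \eqref{eq:GN} and Fubini's theorem, $g_\rho=\int G_1(\cdot,z)w(z)\,dz$ with $w=\int G_1(\cdot,y)\rho(y)\,dy$. So $w,g_\rho\in H^2_{\mathcal N}(B)$, $-\Delta g_\rho=w$, $-\Delta w=\rho$, and for $v\in H^2_{\mathcal N}(B)$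
\[
\langle g_\rho,v\rangle=-\int w\,\Delta v=\int\nabla w\cdot\nabla v=-\int v\,\Delta w=\int\rho v .\qedhere
\]
\end{proof}

By (G2), $e^{R(\xi)}\le(1-|\xi|^2)^4\to0$ at $\partial B$, and an admissible weight is positive somewhere in $B$. Hence the maximum defining $\Lambda$ exists, $\Lambda>0$, and $V>0$ at a maximum point. In the Dirichlet case with $V=|x|^\alpha$, the logarithmic derivative $\frac\alpha{2b}-\frac4{1-b}$ of $b^{\alpha/2}(1-b)^4$ vanishes at $b=\frac\alpha{\alpha+8}$, which gives the value of $\Lambda$ in Theorem~\ref{thm:main}.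

The norm constraint will be used in the following dual form: for $v\in H$ and $0\le\rho\in L^\infty(B)$,
\begin{equation}\label{eq:dual}
\Big(\int_B\rho|v|\Big)^2\le\|v\|^2\iint G(x,y)\rho(x)\rho(y)\,dx\,dy .
\end{equation}
Indeed, for $\tilde\rho=\operatorname{sgn}(v)\rho$, (G3) gives $\int\rho|v|=\langle g_{\tilde\rho},v\rangle\le\|g_{\tilde\rho}\|\,\|v\|$, and $\|g_{\tilde\rho}\|^2\le\iint G\rho\rho$ because $G\ge0$. Positivity of $G$ is what allows $|v|$, which need not belong to $H$, in place of $v$.

\section{A sharp bound for linear exponentials}\label{sec:linear}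

By \eqref{eq:dual}, bounding $u$ means bounding the logarithmic energy of a density. The sharp tool for this compares energy with entropy.

\begin{lemma}[logarithmic Hardy--Littlewood--Sobolev inequality]\label{lem:loghls}
For every bounded probability density $\rho$ on $B$,
\[
4\iint\rho(x)\log\frac1{|x-y|}\,\rho(y)\,dx\,dy\le\int\rho\log\rho+\log K_0 .
\]
\end{lemma}

\begin{proof}
Lieb's sharp inequality \cite{Lieb}, \cite[Theorem~4.3]{LL} in $\mathbb{R}^4$ states, for $0<\lambda<4$ and $p=\frac8{8-\lambda}$,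
\[
\iint\rho(x)|x-y|^{-\lambda}\rho(y)\,dx\,dy\le C_\lambda\|\rho\|_{L^p}^2,\qquad C_\lambda=\pi^{\lambda/2}\,\frac{\Gamma(2-\lambda/2)}{\Gamma(4-\lambda/2)}\Big(\frac{\Gamma(2)}{\Gamma(4)}\Big)^{-1+\lambda/4}.
\]
At $\lambda=0$ both sides equal $1$, so if both have right derivatives there, these are ordered in the same way. On the left, $\lambda^{-1}(|w|^{-\lambda}-1)\to\log\frac1{|w|}$, dominated for $\lambda\le1$ and $|w|\le2$ by the integrable function $\max(1,|w|^{-1})\,|\log|w||$; the derivative is $\iint\rho\log\frac1{|x-y|}\rho$. On the right, $\log\|\rho\|_{L^p}^2=(2-\frac\lambda4)\log\int\rho^p$, the quotient $(\rho^p-\rho)/(p-1)$ is bounded and tends to $\rho\log\rho$, and $p'(0)=\frac18$; the derivative of $\|\rho\|_{L^p}^2$ is $\frac14\int\rho\log\rho$. With $\psi=\Gamma'/\Gamma$ and $\psi(4)-\psi(2)=\frac12+\frac13$,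
\[
(\log C_\lambda)'(0)=\tfrac12\log\pi+\tfrac12\big(\psi(4)-\psi(2)\big)-\tfrac14\log6=\tfrac12\log\pi+\tfrac5{12}-\tfrac14\log6=\tfrac14\log K_0 .\qedhere
\]
\end{proof}

The bubble turns this inequality, written on $\mathbb{R}^4$, into an equality: by Lemma~\ref{lem:bubble} the left side is $-2\cdot\frac56=-\frac53$ and the right side is $\log\frac6{\pi^2}-4\cdot\frac56+\log K_0=-\frac53$. This is why the same constant $K_0$ appears in the upper and in the lower bound. The factor $4$ is $\sigma/(8\pi^2)$, so for bounded probability densities on $B$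
\begin{equation}\label{eq:Ghls}
\sigma\iint G\rho\rho\le\int\rho\log\rho+\log K_0+\sigma\iint h\rho\rho .
\end{equation}
(The last integral converges, since $-\frac1{8\pi^2}\log\frac1{|x-y|}\le h\le\frac1{8\pi^2}\log2$.) To turn \eqref{eq:Ghls} into a bound for an exponential integral, we apply it to the normalized integrand itself.

\begin{lemma}\label{lem:linear}
Let $S\subset B$ be measurable, $\beta\ge0$, $v\in H$, and $V$ an admissible weight. Then
\[
\int_SVe^{\beta|v|}dx\le K_0\,\sup_SV\;\sup_{S\times S}e^{\sigma h}\;\exp\Big(\frac{\beta^2\|v\|^2}{4\sigma}\Big).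
\]
\end{lemma}

\begin{proof}
Let $S_k=S\cap\{|v|\le k\}$ and $Z_k=\int_{S_k}Ve^{\beta|v|}$; we may assume $Z_k>0$. Then $\rho=Z_k^{-1}\mathbf 1_{S_k}Ve^{\beta|v|}$ is a bounded probability density, $\rho\log V$ is bounded because $V\log V$ is, and integrating $\log\rho=\log V+\beta|v|-\log Z_k$ against $\rho$ gives
\[
\log Z_k=\beta\int\rho|v|+\int\rho\log V-\int\rho\log\rho .
\]
By \eqref{eq:dual} and the inequality between geometric and arithmetic mean, $\beta\int\rho|v|\le\frac{\beta^2\|v\|^2}{4\sigma}+\sigma\iint G\rho\rho$. When \eqref{eq:Ghls} is inserted the entropy cancels, and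
\[
\log Z_k\le\frac{\beta^2\|v\|^2}{4\sigma}+\log K_0+\int\rho\log V+\sigma\iint h\rho\rho .
\]
Since $\rho$ vanishes outside $S$, the last two terms are at most $\log\sup_SV$ and $\sup_{S\times S}\sigma h$. Let $k\to\infty$.
\end{proof}

\begin{corollary}\label{cor:sub}
\begin{enumerate}
\item[(i)] If $\|v\|\le1$, then $|\{|v|>t\}|\le16K_0e^{-\sigma t^2}$ for $t\ge0$, and $\int_Be^{\gamma v^2}\le|B|+\frac{16K_0\gamma}{\sigma-\gamma}$ for $0<\gamma<\sigma$.
\item[(ii)] For every $u\in H$ and every $\gamma>0$, $e^{\gamma u^2}\in L^1(B)$.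
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Lemma~\ref{lem:linear} with $V\equiv1$, $S=B$, $\beta=2\sigma t$ and (G2) give $e^{2\sigma t^2}|\{|v|>t\}|\le\int e^{2\sigma t|v|}\le16K_0e^{\sigma t^2}$. Then use $\int_Be^{\gamma v^2}=|B|+\int_0^\infty2\gamma te^{\gamma t^2}|\{|v|>t\}|\,dt$.

(ii) Bounded functions are dense in $H$. For $H^2_0(B)$ take $C_c^\infty(B)$. For $H^2_{\mathcal N}(B)$ use that $-\Delta$ is an isometric isomorphism onto $L^2(B)$, that $L^\infty$ is dense in $L^2$, and that $\int G_1(\cdot,y)f(y)\,dy$ is bounded for bounded $f$ because $G_1\le\frac1{4\pi^2}|x-y|^{-2}$. Choose a bounded $w\in H$ with $2\gamma\|u-w\|^2<\sigma$; then $u^2\le2(u-w)^2+2w^2$ and (i) give the claim.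
\end{proof}

The bound in (i) blows up as $\gamma\uparrow\sigma$. Each level $t$ may carry a contribution of order one, and the level-by-level estimate cannot exclude that many levels do so at once. The next section excludes it.

\section{The upper bound for vanishing sequences}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $V$ be an admissible weight, $u_n\rightharpoonup0$ in $H$ and $\|u_n\|\le1$. Then
\[
\limsup_n\int_{\{|u_n|\ge1\}}Ve^{\sigma u_n^2}dx\le\Lambda,\qquad\text{and}\qquad\limsup_n\int_BV\,\Phi(|u_n|)\,dx\le\Lambda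
\]
for every admissible nonlinearity $\Phi$.
\end{proposition}

We normalize $Ve^{\sigma u_n^2}$ to a probability density $\rho_n$ and show that under $\rho_n$ both the position $x$ and the value $|u_n(x)|$ become deterministic. The information comes from comparing \eqref{eq:dual} with an upper bound for the energy $\iint G\rho\rho$ that uses only the pointwise size of $\rho$.

\subsection{Levels cannot spread}

\begin{lemma}\label{lem:bathtub}
If $0\le f\le A$ on $B$ and $\int_Bf=t>0$, then $\sigma\int_BG(x,y)f(y)\,dy\le t\big(\log\frac At+C_1\big)$ for all $x\in B$, with $C_1=1+\log(8\pi^2)$.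
\end{lemma}

\begin{proof}
By (G1), $\sigma G\le4\log\frac1{|x-y|}+4\log2$. Extend $f$ by zero and choose $r$ with $\frac{\pi^2}2Ar^4=t$. The function $f-A\mathbf 1_{B_r(x)}$ has integral zero, and its product with $\log\frac1{|x-y|}-\log\frac1r$ is nonpositive everywhere. Hence
\[
4\int\log\frac1{|x-y|}f(y)\,dy\le8\pi^2A\int_0^r\varrho^3\log\frac1\varrho\,d\varrho=8\pi^2A\Big(\frac{r^4}4\log\frac1r+\frac{r^4}{16}\Big)=t\Big(\log\frac{\pi^2A}{2t}+1\Big).\qedhere
\]
\end{proof}

A density bounded by $Me^{\sigma c^2}$ thus has potential at most $c^2$ times its mass, up to bounded terms. The coefficient of $c^2$ is exactly one because $\sigma=32\pi^2$, and this produces a cancellation against \eqref{eq:dual}. To see it, let $\|u\|\le1$, $X=|u|$, and let $\rho\le Me^{\sigma X^2}$ be a probability density living on two sets $E_1$, $E_2$ of masses $\theta$, $1-\theta$, on which $X$ equals $c_1<c_2$. By Lemma~\ref{lem:bathtub} and the boundedness of $\theta\log\frac1\theta$, the potential of $\rho\mathbf 1_{E_1}$ is at most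 $\theta c_1^2+C$ and that of $\rho\mathbf 1_{E_2}$ is at most $(1-\theta)c_2^2+C$. Estimate the interaction of $E_1$ with $E_2$ by the potential of the \emph{lower} level. Then \eqref{eq:dual} gives
\[
\big(\theta c_1+(1-\theta)c_2\big)^2\le\iint G\rho\rho\le\theta^2c_1^2+2\theta(1-\theta)c_1^2+(1-\theta)^2c_2^2+2C,
\]
that is, $\theta(1-\theta)\,c_1(c_2-c_1)\le C$. If $c_1$ is large, either one level carries almost all the mass or the two levels almost coincide.

With many levels the terms $\theta\log\frac1\theta$ add up to the entropy of the distribution of levels, which has no a priori bound. But a large entropy requires widely spread levels, and it grows only like the logarithm of the spread, while the quantity being bounded grows linearly; so it can be absorbed. We also keep track of pairs of distant points, for which $G$ is bounded. Below, $\mathbb{E}$ and $\mathbb{P}$ denote integral and measure with respect to $\rho(x)\rho(y)\,dx\,dy$, and $X=X(x)$, $X'=X(y)$.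

\begin{lemma}\label{lem:key}
For $M\ge1$ and $r\in(0,1)$ there is a constant $C(r,M)$ with the following property. Let $u\in H$, $\|u\|\le1$, $X=|u|$, $k<\infty$, and let $\rho$ be a probability density on $B$ that vanishes outside $\{1\le X\le k\}$ and satisfies $\rho\le Me^{\sigma X^2}$. Put
\[
D=XX'-\min(X,X')^2=\min(X,X')\,|X-X'|,\qquad Q=D\,\mathbf 1_{|x-y|\le r}+XX'\,\mathbf 1_{|x-y|>r}\ \ge D .
\]
Then $\mathbb{E}\,Q\le C(r,M)$.
\end{lemma}

\begin{proof}
For integers $j\ge1$ let $E_j=\{\rho>0,\ j\le X^2<j+1\}$ and $\theta_j=\int_{E_j}\rho$. Finitely many $E_j$ are nonempty and they cover $\{\rho>0\}$. Sums below run over $j$ with $\theta_j>0$, and $\mathcal E=\sum_j\theta_j\log\frac1{\theta_j}$.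

\emph{Energy of close pairs.} On $E_j$, $\rho\le Me^{\sigma(j+1)}$. Let $\theta_j(x)$ be the $\rho$-mass of $E_j\cap B_r(x)$. For $0<t\le\theta_j\le1$ we have $t\log\frac1t=t\log\frac{\theta_j}t+t\log\frac1{\theta_j}\le\theta_j\big(1+\log\frac1{\theta_j}\big)$, by $\log w\le w$. So Lemma~\ref{lem:bathtub} gives, with $C_2=1+(\log M+C_1)/\sigma>0$,
\[
\int_{E_j\cap B_r(x)}G(x,y)\rho(y)\,dy\le(j+C_2)\,\theta_j(x)+\frac{\theta_j}\sigma\Big(1+\log\frac1{\theta_j}\Big).
\]
For $i\ge j$ integrate this against $\rho$ over $x\in E_i$; the energy of close pairs in $E_i\times E_j$ is at most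
\[
(j+C_2)\,\mathbb{P}\big(E_i\times E_j,\ |x-y|\le r\big)+\frac{\theta_i\theta_j}\sigma\Big(1+\log\frac1{\theta_j}\Big).
\]
For $i<j$ the symmetry of $G$ gives the same bound with $i$ and $j$ exchanged. On $E_i\times E_j$, $\min(i,j)\le\min(X,X')^2$. Summing over all $i,j$,
\[
\iint_{|x-y|\le r}G\rho\rho\le\mathbb{E}\big[\min(X,X')^2\,\mathbf 1_{|x-y|\le r}\big]+C_2+\frac2\sigma(1+\mathcal E).
\]

\emph{Comparison with the norm.} For $|x-y|>r$, $G\le\frac1{8\pi^2}\log\frac2r$. By \eqref{eq:dual} and $\|u\|\le1$, $\mathbb{E}[XX']=(\int\rho X)^2\le\iint G\rho\rho$. Subtracting $\mathbb{E}[\min(X,X')^2\mathbf 1_{|x-y|\le r}]$ from both sides,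
\begin{equation}\label{eq:Qent}
\mathbb{E}\,Q\le C_2+\frac1{8\pi^2}\log\frac2r+\frac2\sigma(1+\mathcal E).
\end{equation}

\emph{The entropy.} If $w_j>0$ and $\sum w_j\le1$, then $\sum\theta_j\log\frac{w_j}{\theta_j}\le\sum(w_j-\theta_j)\le0$, that is, $\mathcal E\le\sum\theta_j\log\frac1{w_j}$ (Gibbs' inequality). For an integer $i$ take $w_j=\frac13(1+|j-i|)^{-2}$, whose sum over $\mathbb{Z}$ is $\frac13(\frac{\pi^2}3-1)<1$. This gives $\mathcal E\le\log3+2\sum_j\theta_j\log(1+|j-i|)$. Multiply by $\theta_i$ and sum over $i$: with $J=\lfloor X^2\rfloor$, $J'=\lfloor X'^2\rfloor$,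
\[
\mathcal E\le\log3+2\,\mathbb{E}\log(1+|J-J'|).
\]
Since $\min(X,X')\ge1$ we have $|X-X'|\le D$, and $|X^2-X'^2|=|X-X'|\,\big(2\min(X,X')+|X-X'|\big)\le2D+D^2$. Hence $1+|J-J'|\le2+2D+D^2\le2(1+D)^2$ and $\mathcal E\le\log12+4\,\mathbb{E}\log(1+D)\le\log12+4\,\mathbb{E}\,Q$. In \eqref{eq:Qent} the last term contributes $\frac8\sigma\mathbb{E}Q=\frac1{4\pi^2}\mathbb{E}Q$, which can be moved to the left because $\mathbb{E}Q\le k^2<\infty$.
\end{proof}

The lemma says that at height $c$ the values oscillate by $O(1/c)$. The test functions of Section~\ref{sec:model} have exactly this oscillation: $u_\varepsilon\approx\sqrt N+\tau/(\sigma\sqrt N)$.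

\subsection{Proof of Proposition~\ref{prop:upper}}

By compact embedding $u_n\to0$ in $L^2(B)$, so $|\{|u_n|\ge\eta\}|\to0$ for every $\eta>0$. This is the only use of $u_n\rightharpoonup0$.

\emph{The first claim implies the second.} Given $\eta\in(0,1)$ choose $L\ge1$ with $\Phi(t)\le(1+\eta)e^{\sigma t^2}$ for $t\ge L$. Then
\[
\int_BV\Phi(|u_n|)\le|B|\,\Phi(\eta)+\Phi(L)\,|\{|u_n|\ge\eta\}|+(1+\eta)\int_{\{|u_n|\ge1\}}Ve^{\sigma u_n^2}.
\]
Let $n\to\infty$ and then $\eta\to0$, using $\Phi(\eta)\to\Phi(0)=0$.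

\emph{Normalization.} Let $X_n=|u_n|$ and $I_n=\int_{\{X_n\ge1\}}Ve^{\sigma X_n^2}$, which is finite by Corollary~\ref{cor:sub}(ii). If $\limsup I_n=0$ there is nothing to prove. Otherwise pass to a subsequence along which $I_n$ tends to $\limsup I_n\in(0,\infty]$ and $I_n\ge2/M$ for some $M\ge1$. Choose $k_n$ such that $Z_n:=\int_{\{1\le X_n\le k_n\}}Ve^{\sigma X_n^2}\ge(1-\frac1n)I_n$; then $Z_n\ge1/M$ for $n\ge2$. The probability density
\[
\rho_n=Z_n^{-1}\,\mathbf 1_{\{1\le X_n\le k_n\}}\,Ve^{\sigma X_n^2}\ \le\ Me^{\sigma X_n^2}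
\]
satisfies the hypotheses of Lemma~\ref{lem:key}. We write $\rho_n(S)=\int_S\rho_n$. It escapes to high levels: for every $L$,
\begin{equation}\label{eq:high}
\rho_n(X_n<L)\le Me^{\sigma L^2}\,|\{X_n\ge1\}|\to0 .
\end{equation}

\emph{Concentration of values and positions.} Fix $r\in(0,1)$, $\kappa>0$, $L\ge1$. Where $X_n,X_n'\ge L$ we have $Q\ge L^2$ if $|x-y|>r$, and $Q\ge D\ge L|X_n-X_n'|$ always. Markov's inequality and Lemma~\ref{lem:key} give
\[
\mathbb{P}_n(|x-y|>r)\le2\rho_n(X_n<L)+\frac{C(r,M)}{L^2},\qquad\mathbb{P}_n(|X_n-X_n'|>\kappa)\le2\rho_n(X_n<L)+\frac{C(r,M)}{L\kappa}.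
\]
By \eqref{eq:high}, letting $n\to\infty$ and then $L\to\infty$, both left sides tend to $0$. Let $c_n$ be a median of $X_n$, so that $\rho_n(X_n\le c_n)\ge\frac12$ and $\rho_n(X_n\ge c_n)\ge\frac12$; in particular $c_n\ge1$. Then
\begin{align*}
\mathbb{P}_n(|X_n-X_n'|>\kappa)&\ge\rho_n(X_n>c_n+\kappa)\,\rho_n(X_n\le c_n)+\rho_n(X_n<c_n-\kappa)\,\rho_n(X_n\ge c_n)\\
&\ge\tfrac12\,\rho_n(|X_n-c_n|>\kappa),
\end{align*}
so $\rho_n(|X_n-c_n|>\kappa)\to0$ for every $\kappa>0$. Along a further subsequence $\rho_n\,dx$ converges weakly to a probability measure $\mu$ on the compact set $\overline B$, and the product measures converge to $\mu\otimes\mu$. For a relatively open set the limit measure is at most the lower limit of the measures, so $\mu\otimes\mu(|x-y|>r)=0$ for all $r>0$. The support of $\mu$ therefore cannot contain two points, $\mu=\delta_\xi$ with $\xi\in\overline B$, and $\rho_n(B_\delta(\xi))\to1$ for all $\delta>0$.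

\emph{Linearization.} Fix $\kappa,\delta>0$, let $S=B\cap B_\delta(\xi)$ and $A_n=S\cap\{\rho_n>0\}\cap\{|X_n-c_n|\le\kappa\}$. Then $\rho_n(A_n)\to1$, and on $A_n$ identity \eqref{eq:tangent} gives $\sigma X_n^2\le2\sigma c_nX_n-\sigma c_n^2+\sigma\kappa^2$. Lemma~\ref{lem:linear} with $\beta=2\sigma c_n$, for which $\beta^2/(4\sigma)=\sigma c_n^2$, yields
\[
\rho_n(A_n)\,Z_n=\int_{A_n}Ve^{\sigma X_n^2}\le e^{\sigma\kappa^2-\sigma c_n^2}\int_SVe^{2\sigma c_n|u_n|}\le e^{\sigma\kappa^2}K_0\,\sup_SV\,\sup_{S\times S}e^{\sigma h}.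
\]
If $\xi\in\partial B$, the right side is at most $64\,e^{\sigma\kappa^2}K_0\delta^4$ by (G2), which contradicts $Z_n\ge1/M$ for small $\delta$: concentration at the boundary carries no mass. So $\xi\in B$, and letting $\kappa,\delta\to0$, by continuity of $V$ and $h$, we get $\limsup Z_n\le K_0V(\xi)e^{R(\xi)}\le\Lambda$. Since $I_n\le(1-\frac1n)^{-1}Z_n$, the proof is complete. \qed

\section{Test functions at an arbitrary point}\label{sec:lower}

At a general point we replace the explicit function of Section~\ref{sec:model} by the Green potential of a truncated bubble, and check that it has the expansions \eqref{eq:corehyp}.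

\begin{proposition}\label{prop:lower}
Let $\xi\in B$. For small $\varepsilon$ there are $g_\varepsilon\in H$ such that $g_\varepsilon$ and $N_\varepsilon=\|g_\varepsilon\|^2$ satisfy \eqref{eq:corehyp} with $R=R(\xi)$, and $u_\varepsilon=g_\varepsilon/\sqrt{N_\varepsilon}\rightharpoonup0$ in $H$. If $V$ is an admissible weight with $V(\xi)>0$ and $\Phi$ is an admissible nonlinearity with constant $a\ge0$, then
\begin{equation}\label{eq:lower}
\int_BV\,\Phi(|u_\varepsilon|)\,dx\ge K_0V(\xi)e^{R(\xi)}\Big(1+\frac{\frac{13}9-a}{\sigma N_\varepsilon}+o\Big(\frac1{N_\varepsilon}\Big)\Big).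
\end{equation}
For $\Phi=\Phi_m$ this holds with $a=0$.
\end{proposition}

\begin{proof}
Let $d=\frac12(1-|\xi|)$, $B_d=B_d(\xi)$, and let $g=g_\varepsilon$ be the potential of $\rho_\varepsilon\mathbf 1_{B_d}$. By (G3), $g\in H$ and $N=\int_{B_d}g\rho_\varepsilon$. For $x=\xi+\varepsilon z\in B_d$,
\[
\sigma g(x)=4\int_{\mathbb{R}^4}\log\frac1{|x-y|}\rho_\varepsilon(y)\,dy-4\int_{\mathbb{R}^4\setminus B_d}\log\frac1{|x-y|}\rho_\varepsilon(y)\,dy+\sigma\int_{B_d}h(x,y)\rho_\varepsilon(y)\,dy .
\]
The first term is $4\ell-2s(z)$, by the substitution $y=\xi+\varepsilon z'$ and Lemma~\ref{lem:bubble}(iii). The second is $O(\varepsilon^4)$ uniformly in $x$: there $\rho_\varepsilon\le\varepsilon^4|y-\xi|^{-8}$; the part $|x-y|<1$ is at most $\varepsilon^4d^{-8}\int_{|w|<1}\log\frac1{|w|}\,dw$, and on the rest $0\le\log|x-y|\le\log(1+|y-\xi|)$. For the third, $h$ is Lipschitz on the compact convex set $\overline{B_d}\times\overline{B_d}$, $\int|y-\xi|\rho_\varepsilon=\varepsilon\int|z|\rho_*$, and $\int_{B_d}\rho_\varepsilon=1-O(\varepsilon^4)$;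 so it equals $R(\xi)+O(\varepsilon|z|+\varepsilon)$. Altogether
\[
\sigma g(\xi+\varepsilon z)=4\ell-2s(z)+R(\xi)+O(\varepsilon|z|+\varepsilon),\qquad|z|<d/\varepsilon,
\]
which contains the second relation in \eqref{eq:corehyp}. Integrating against $\rho_*$ over $|z|<d/\varepsilon$, with $\int_{|z|\ge d/\varepsilon}(\ell+s)\rho_*=O(\varepsilon^4\ell)$ and $\int s\rho_*=\frac56$, gives $\sigma N=4\ell-\frac53+R(\xi)+O(\varepsilon)$, the first relation. By Minkowski's inequality and (G1), $\|g\|_{L^2}\le\sup_y\|G(\cdot,y)\|_{L^2}<\infty$. As $N\to\infty$, $u_\varepsilon\to0$ in $L^2$; being bounded in $H$, it tends weakly to $0$ in $H$.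

Let $S_\varepsilon=B_{\sqrt\varepsilon}(\xi)$. By Lemma~\ref{lem:core}(i), $|u_\varepsilon|\to\infty$ uniformly on $S_\varepsilon$, so \eqref{eq:Phi} applies there. Outside $S_\varepsilon$ we use only $V\Phi\ge0$. With $\omega=\omega_V(\sqrt\varepsilon)$,
\[
\int_BV\Phi(|u_\varepsilon|)\ge\big(V(\xi)-\omega\big)\int_{S_\varepsilon}e^{\sigma u_\varepsilon^2}-a\,\big(V(\xi)+\omega\big)\int_{S_\varepsilon}\frac{e^{\sigma u_\varepsilon^2}}{\sigma u_\varepsilon^2}.
\]
By \eqref{eq:V}, $\omega\,\ell=2\,\omega_V(\sqrt\varepsilon)\log\frac1{\sqrt\varepsilon}\to0$, so $\omega=o(1/N)$. Parts (ii) and (iii) of Lemma~\ref{lem:core} now give \eqref{eq:lower}. For $\Phi_m$, \eqref{eq:lower} holds for every small $a>0$ with the same $u_\varepsilon$; since $a$ is arbitrary, it holds with $a=0$.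
\end{proof}

This is the only place where \eqref{eq:V} and \eqref{eq:Phi} are used, and both have the same role: the losses caused by the variation of $V$ on $S_\varepsilon$ and by the gap between $\Phi$ and $e^{\sigma t^2}$ must stay below the gain $\frac{13}{9\sigma N}$. For a merely continuous $V$, or for $a\ge\frac{13}9$, the computation still gives a limit at least $K_0V(\xi)e^{R(\xi)}$, but no longer a strict inequality. The relative gain does not depend on $\xi$, $V$, $m$ or the boundary condition, which explains why no threshold in $\alpha$ appears.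

\section{Existence of maximizers}\label{sec:existence}

Let $V$ be an admissible weight, $\Phi$ an admissible nonlinearity, $F(u)=\int_BV\Phi(|u|)\,dx$ and $T=\sup_{\|u\|=1}F(u)$. This includes $\Phi=\Phi_m$. By continuity and the upper growth condition, $\Phi(t)\le Ce^{\sigma t^2}$ for all $t\ge0$, so $F(u)<\infty$ for each $u\in H$ by Corollary~\ref{cor:sub}(ii). We use Vitali's theorem in this form: on a set of finite measure, a sequence that is bounded in $L^q$ for some $q>1$ and converges a.e.\ converges in $L^1$.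

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(ii), (iv)]
Proposition~\ref{prop:lower} at a maximum point $\xi$ of $Ve^R$ gives $T>\Lambda$, because $a<\frac{13}9$. Let $\|u_n\|=1$ and $F(u_n)\to T\in(\Lambda,\infty]$. Along a subsequence $u_n\rightharpoonup u$ in $H$ and $u_n\to u$ a.e. If $u=0$, Proposition~\ref{prop:upper} gives $T\le\Lambda$, which is false. So $u\ne0$.

A nonzero weak limit removes part of the norm from the piece that can concentrate: $\|u_n-u\|^2=1-2\langle u_n,u\rangle+\|u\|^2\to1-\|u\|^2<1$. This makes the problem subcritical. Choose $q>1$, $\eta>0$ and $\vartheta<1$ with $q^2(1+\eta)\|u_n-u\|^2\le\vartheta$ for large $n$, and let $\frac1q+\frac1{q'}=1$. From $u_n^2\le(1+\eta)(u_n-u)^2+(1+\frac1\eta)u^2$ and H\"older's inequality,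
\[
\int_Be^{q\sigma u_n^2}\le\Big(\int_Be^{q^2(1+\eta)\sigma(u_n-u)^2}\Big)^{1/q}\Big(\int_Be^{qq'(1+1/\eta)\sigma u^2}\Big)^{1/q'} .
\]
The first factor is bounded for large $n$ by Corollary~\ref{cor:sub}(i) with $\gamma=\vartheta\sigma$, applied to $u_n-u$ divided by its norm (it is trivially bounded if $u_n=u$), and the second is finite by Corollary~\ref{cor:sub}(ii). So $V\Phi(|u_n|)$ is bounded in $L^q$ and converges a.e., and Vitali's theorem gives $T=F(u)<\infty$.

We have $\|u\|\le1$. Suppose $\|u\|<1$. As $F(u)=T>0$ and $\Phi(0)=0$, the set $\{V>0,\ u\ne0\}$ has positive measure, and on it $\Phi(|u|/\|u\|)>\Phi(|u|)$ by strict monotonicity. Then $F(u/\|u\|)>F(u)=T$, which is impossible. Hence $\|u\|=1$ and $u$ is a maximizer. Moreover $\|u_n-u\|^2\to1-\|u\|^2=0$. The argument applies to every subsequence of a maximizing sequence, so maximizing sequences are relatively compact. The formulas for $R$ and $\Lambda$ were proved in Section~\ref{sec:green}.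
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Apply Theorem~\ref{thm:main} with $V=|x|^\alpha$ and $m=1$, once with $H=H^2_{\mathcal N}(B)$, $h=h_N$, and once with $H=H^2_0(B)$, $h=h_D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i) and (iii)]
(i) The supremum is at most $\Lambda$ by Proposition~\ref{prop:upper}. It is at least $\Lambda$ by Proposition~\ref{prop:lower} at a maximum point of $Ve^R$, since $u_\varepsilon\rightharpoonup0$.

(iii) The case $\gamma=\sigma$ is Theorem~\ref{thm:main}. Let $F_\gamma(u)=\int_BV\Phi_{m,\gamma}(u)$.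

Let $\gamma<\sigma$ and choose $q>1$ with $q\gamma<\sigma$. By Corollary~\ref{cor:sub}(i), $V\Phi_{m,\gamma}(u)\le e^{\gamma u^2}$ is bounded in $L^q(B)$ on the unit ball of $H$, so the supremum is finite. It is positive, as a normalized function in $C_c^\infty(B)$ that is nonzero at a point where $V>0$ shows. A maximizing sequence has a subsequence converging weakly and a.e.\ to some $u$ with $\|u\|\le1$, and by Vitali's theorem $F_\gamma(u)$ equals the supremum. So $u\ne0$, and the scaling argument of the previous proof, with the strictly increasing function $\Phi_{m,\gamma}$, gives $\|u\|=1$.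

Let $\gamma>\sigma$, take $\xi\in B$ with $V(\xi)>0$ and the functions $u_\varepsilon$ of Proposition~\ref{prop:lower}. On $B_\varepsilon(\xi)$ we have $|z|<1$, so $\tau$ is bounded and Lemma~\ref{lem:core}(i) gives $\sigma u_\varepsilon^2\ge4\ell-C$. For small $\varepsilon$ we have there $V\ge\frac12V(\xi)$ and $\Phi_{m,\gamma}(u_\varepsilon)\ge\frac12e^{\gamma u_\varepsilon^2}$, the latter because $|u_\varepsilon|$ is uniformly large. Hence
\[
F_\gamma(u_\varepsilon)\ge\tfrac14V(\xi)\,|B_\varepsilon|\,e^{(\gamma/\sigma)(4\ell-C)}=c\,\varepsilon^{4-4\gamma/\sigma}\to\infty .\qedhere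
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{CT} M. Calanchi and C. Tarsi, \emph{Symmetry Breaking in Biharmonic Equations with Weighted Exponential Nonlinearities}, arXiv:2512.17611 (2025).

\bibitem{Lieb} Lieb, Ann. of Math. \textbf{118} (1983).

\bibitem{LL} Lieb and Loss, \emph{Analysis}.

\end{thebibliography}
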